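\title{Banach spaces with a prescribed number of subsymmetric bases}

\begin{abstract}
A basis of a Banach space is subsymmetric if it is unconditional and equivalent to all of its subsequences, and symmetric if it is equivalent to all of its permutations. For all $m,n\in\{0,1,2,\dots\}\cup\{\aleph_0\}$ with $m+n\ge1$ we exhibit a Banach space with, up to equivalence, exactly $m+n$ subsymmetric bases, of which exactly $m$ are symmetric. In particular there is a space with precisely two subsymmetric bases, one or both of which fail to be symmetric. The norms are defined by a recursion over a tree of words from truncated norms with harmonic weights, for which tensor products obey a Leibniz rule.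
\end{abstract}

\section{Introduction}

Scalars are real or complex. Two basic sequences $(x_k)_{k=1}^\infty$ and $(y_k)_{k=1}^\infty$, in possibly different Banach spaces, are \emph{equivalent} if for every scalar sequence $(a_k)$ the series $\sum_k a_kx_k$ converges if and only if $\sum_k a_ky_k$ converges; equivalently, if there is $C\ge1$ with $C^{-1}\|\sum a_ky_k\|\le\|\sum a_kx_k\|\le C\|\sum a_ky_k\|$ for all finitely supported $(a_k)$. A basic sequence $(x_k)$ is \emph{symmetric} if it is equivalent to $(x_{\pi(k)})$ for every permutation $\pi$ of $\mathbb N$, and \emph{subsymmetric} if it is unconditional and equivalent to each of its subsequences $(x_{n_k})$, $n_1<n_2<\cdots$. Every symmetric basis is subsymmetric, but not conversely. Informally, for a subsymmetric basis the norm of $\sum a_kx_k$ sees the moduli of the nonzero coefficients and the order in which they appear, but not their positions; for a symmetric basis it does not see the order either.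

Such a basis is a very homogeneous coordinate system, and it is natural to count how many of them, up to equivalence, a space can carry. In $\ell_2$ the count is one (Lemma~\ref{lem:standard}). Altshuler constructed a Banach space with a symmetric basis, containing no subspace isomorphic to $\ell_p$ or $c_0$, in which all symmetric, indeed all subsymmetric, basic sequences are equivalent. Read constructed a Banach space with exactly two symmetric bases up to equivalence; in it every symmetric basic sequence is equivalent to the unit vector basis of $\ell_1$ or to one of the two bases, and his argument works in the same way for subsymmetric basic sequences. In these examples all bases counted are symmetric. The following question is posed in \cite{AADK}.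

\begin{quote}
\emph{Does there exist a Banach space with, up to equivalence, precisely two subsymmetric bases, at least one of which is not symmetric?}
\end{quote}

Where could further subsymmetric bases come from? Let $(x_k)$ be subsymmetric. Permutations give nothing new: every permutation $\pi$ is increasing on some infinite set, so if $(x_{\pi(k)})$ is subsymmetric, then it shares a subsequence with $(x_k)$ and is equivalent to it. Successive copies $u_j=\sum_{i=1}^p\alpha_ix_{(j-1)p+i}$ of a fixed nonzero finite vector $\alpha$ give nothing new either: by the triangle inequality and unconditionality, $\|\sum c_ju_j\|$ is comparable to $\|\sum c_jx_j\|$. But the constants in this comparison deteriorate as $p$ grows, and blocks of growing length are where new sequences can arise. Two inequivalent subsymmetric bases of one space, neither equivalent to the basis of $\ell_1$, are each equivalent to a block sequence of the other (Lemma~\ref{lem:standard}), so one can form blocks of blocks to any depth and add blocks of different depths. If moreover the norm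 is sensitive to order, then the coefficients within a long block can be arranged in many ways, and each arrangement is a new candidate. One might therefore guess that a space with two subsymmetric bases, one of them sensitive to order, has many more. The guess is wrong, and any finite or countable count can be prescribed.

\begin{theorem}\label{thm:main}
Let $m,n\in\{0,1,2,\dots\}\cup\{\aleph_0\}$ with $m+n\ge1$. There is a Banach space with, up to equivalence, exactly $m+n$ subsymmetric bases, of which exactly $m$ are symmetric and exactly $n$ are not symmetric. For $(m,n)\ne(1,0)$ the space constructed below has moreover this property: every subsymmetric basic sequence in it is equivalent to one of these $m+n$ bases or to the unit vector basis of $c_0$ or $\ell_1$.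
\end{theorem}

The question is answered in the affirmative by $(m,n)=(1,1)$, and also by $(m,n)=(0,2)$.

We take a set $L$ of $m+n$ labels and complete the finitely supported sequences under norms $\|\cdot\|_i$, $i\in L$, which solve the recursion
\begin{equation}\label{eq:recursion}
\|a\|_i=\beta_i(a)+\sum_{l\in L}\|\Phi_la\|_l .
\end{equation}
Here $\Phi_la$ is the sequence of the measurements $\lambda_s(a)$ of $a$ at the scales $s$ reserved for the label $l$ (Section~\ref{sec:scales}), and $\beta_i$ is a \emph{base norm}, which tells the labels apart and, for some labels, detects order (Section~\ref{sec:base}). The sum in \eqref{eq:recursion} does not depend on $i$. It places a complemented copy of each space inside every other, so that all the spaces are isomorphic (Section~\ref{sec:spaces}). The main work is to show that block sequences produce nothing else (Section~\ref{sec:blocks}); this rests on two inequalities for tensor products, an additive one for the $\lambda_s$ and a multiplicative one for the $\beta_i$.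

\section{Preliminaries}\label{sec:prelim}

\subsection{Basic sequences}

A basic sequence $(x_k)$ is \emph{unconditional} if and only if there is $K$ such that $\|\sum\theta_ka_kx_k\|\le K\|\sum a_kx_k\|$ for all finitely supported $(a_k)$ and all scalars $|\theta_k|\le1$; we then call it $K$-unconditional. It is \emph{seminormalized} if $0<\inf\|x_k\|\le\sup\|x_k\|<\infty$. For $A,B\subset\mathbb N$ we write $A<B$ if $a<b$ for all $a\in A$, $b\in B$, and we call sets $A_1,A_2,\dots$ \emph{successive} if $A_p<A_q$ for all $p<q$; empty sets, and empty intervals in particular, are allowed. A \emph{block basis} of $(x_k)$ is a sequence of nonzero vectors $u_j=\sum_{k\in A_j}a_kx_k$ with successive finite sets $A_j$. A block basis of a $K$-unconditional sequence is $K$-unconditional; hence, if it is seminormalized, it is equivalent to $(u_j/\|u_j\|)$. We use two textbook facts: the \emph{Bessaga--Pe{\l}czy\'nski selection principle} (a seminormalized weakly null sequence in a space with a basis has a subsequence equivalent to a block basis of that basis) and the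 \emph{Schur property} of $\ell_1$ (weakly null sequences in $\ell_1$ are norm null).

\begin{lemma}\label{lem:standard}
Let $(x_k)$ be a subsymmetric basic sequence in a Banach space $Y$.
\begin{itemize}
\item[(a)] $(x_k)$ is seminormalized.
\item[(b)] If $(x_k)$ is not weakly null, it is equivalent to the unit vector basis of $\ell_1$.
\item[(c)] If $(x_k)$ is weakly null and $(y_k)$ is an unconditional basis of $Y$, there is a normalized block basis of $(y_k)$ all of whose subsequences are equivalent to $(x_k)$.
\item[(d)] If $Y=\ell_2$, then $(x_k)$ is equivalent to the unit vector basis of $\ell_2$.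
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\inf\|x_k\|=0$, choose $n_1<n_2<\cdots$ with $\|x_{n_k}\|\le2^{-k}\|x_k\|$. Then $\sum x_{n_k}/\|x_k\|$ converges, while $\sum x_k/\|x_k\|$ has terms of norm one. If $\sup\|x_k\|=\infty$, choose $n_1<n_2<\cdots$ with $\|x_{n_k}\|\ge k^2\|x_k\|$. Then $\sum x_k/(k^2\|x_k\|)$ converges, while $\sum x_{n_k}/(k^2\|x_k\|)$ has terms of norm at least one. Both contradict the equivalence of $(x_k)$ and $(x_{n_k})$.

(b) There are a functional $f$ of norm one, $\delta>0$ and a subsequence with $|f(x_{n_k})|\ge\delta$. Given $(a_k)$, choose unimodular $\theta_k$ with $\theta_ka_kf(x_{n_k})\ge0$. Then $K\|\sum a_kx_{n_k}\|\ge f(\sum\theta_ka_kx_{n_k})\ge\delta\sum|a_k|$, and the reverse estimate is the triangle inequality and (a).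

(c) By (a) and the selection principle a subsequence of $(x_k)$ is equivalent to a block basis of $(y_k)$, which is then seminormalized and may be normalized. Its subsequences are equivalent to subsequences of $(x_k)$.

(d) The average of $\|\sum\pm a_kx_k\|^2$ over all choices of signs is $\sum|a_k|^2\|x_k\|^2$, and each term of the average is within a factor $K^2$ of $\|\sum a_kx_k\|^2$. Use (a).
\end{proof}

Part (d) proves Theorem~\ref{thm:main} for $(m,n)=(1,0)$, with the space $\ell_2$. From now on $(m,n)\ne(1,0)$.

\subsection{Norms on sequences}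

We write $c_{00}$ for the finitely supported sequences, $e_k$ for the unit vectors, $|a|_1$ and $|a|_\infty$ for the $\ell_1$- and $\ell_\infty$-norms, $1_A$ for the indicator of $A\subset\mathbb N$, and $1_p=1_{\{1,\dots,p\}}$. Products such as $a1_A$, moduli $|a|$ and inequalities between sequences are pointwise. For $a\in c_0$, $a^*_1\ge a^*_2\ge\cdots$ is the decreasing rearrangement of $|a|$, and $d_a(\xi)=\#\{k:|a_k|>\xi\}$, $\xi>0$, is its distribution function.

A \emph{spreading} is a map $\sum a_ke_k\mapsto\sum a_ke_{n_k}$ with $n_1<n_2<\cdots$. A norm $\beta$ on $c_{00}$ is \emph{$1$-subsymmetric} if it is \emph{monotone} ($\beta(a)\le\beta(b)$ when $|a|\le|b|$) and invariant under spreadings, and it is \emph{symmetric} if it is also invariant under permutations of the coordinates. The value of a $1$-subsymmetric norm depends only on the ordered list of moduli of the nonzero coordinates, and it does not increase when entries of the list are deleted. In the completion of $(c_{00},\beta)$ the unit vectors form a $1$-unconditional, subsymmetric basis,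 which is symmetric if $\beta$ is. We extend $\beta$ to $c_0$, with values in $[0,\infty]$, by $\beta(a)=\sup_p\beta(a1_p)$. The extension is monotone and subadditive, and
\begin{equation}\label{eq:fatou}
\beta(a)\le\liminf_j\beta(a^{(j)})\qquad\text{if }a,a^{(j)}\in c_0\text{ and }a^{(j)}\to a\text{ pointwise},
\end{equation}
since $\beta(a1_p)=\lim_j\beta(a^{(j)}1_p)$ for each $p$.

For finite sequences $c=(c_1,\dots,c_q)$ and $\alpha=(\alpha_1,\dots,\alpha_p)$ put
\[
c\otimes\alpha=(c_1\alpha_1,\dots,c_1\alpha_p,\;c_2\alpha_1,\dots,c_2\alpha_p,\;\dots,\;c_q\alpha_1,\dots,c_q\alpha_p).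
\]
This is the combination, with coefficients $c_j$, of $q$ successive copies of $\alpha$. The $p$ positions occupied by the $j$-th copy form the \emph{$j$-th slice}.

\section{Harmonic scales}\label{sec:scales}

We want symmetric norms $\lambda_s$ with two features: each $\lambda_s$ should notice flat vectors of one length $M_s$ and overlook those of the lengths $M_{s'}$, $s'\ne s$; and repeating a vector should cost little. Repeating $1_d$ a number $q$ of times gives $1_q\otimes1_d=1_{qd}$. If $\lambda(1_k)$ grows like $\log k$, then $\lambda(1_{qd})$ is about $\lambda(1_q)+\lambda(1_d)$: the cost of repetition is additive. This leads to the harmonic numbers $H_k=\sum_{i\le k}1/i$, $H_0=0$.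

For integers $q,d\ge1$,
\[
H_{qd}-H_q=\sum_{r=1}^{d-1}\ \sum_{i=rq+1}^{(r+1)q}\frac1i\le\sum_{r=1}^{d-1}\frac{q}{rq}\le H_d .
\]
For $M\ge1$ we have $\min(qd,M)\le\min(q,M)\min(d,M)$, because the right side is $qd$ if $q,d\le M$ and at least $M$ otherwise. Hence
\begin{equation}\label{eq:harmonic}
H_{\min(qd,M)}\le H_{\min(q,M)}+H_{\min(d,M)}\qquad(q,d,M\ge1).
\end{equation}

Let $\tau_1=\frac14$ and $\tau_{s+1}=4^{-(s+1)}\tau_s$, so that $\tau_s\le4^{-s}$ and $\sum_s\tau_s\le\frac12$. Since $H_k\to\infty$, we can choose $M_1<M_2<\cdots$ inductively so that, with $h_s=\tau_sH_{M_s}$,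
\begin{equation}\label{eq:scales}
\tau_s\sqrt{H_{M_s}}\ge4^s\quad(s\ge1),\qquad h_s\ge4^sh_{s-1}\quad(s\ge2).
\end{equation}
In particular $h_s\ge4^s$. For $a\in c_0$ define
\[
\lambda_s(a)=\tau_s\sum_{i=1}^{M_s}\frac{a_i^*}{i}=\tau_s\sup\Big\{\sum_{i=1}^{M_s}\frac{|a_{n_i}|}{i}:\ n_1,\dots,n_{M_s}\text{ distinct}\Big\}.
\]
The second expression shows that $\lambda_s$ is a symmetric norm and that $\lambda_s(a)=\sup_p\lambda_s(a1_p)$. We have
\begin{equation}\label{eq:twobounds}
\lambda_s(a)\le\tau_s|a|_1,\qquad\lambda_s(a)\le h_s|a|_\infty .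
\end{equation}
So a given vector of $\ell_1$ is almost invisible at large scales, and a vector with small coordinates is almost invisible at small scales. Since $a_i^*$ is the measure of $\{\xi>0:d_a(\xi)\ge i\}$,
\begin{equation}\label{eq:layer}
\lambda_s(a)=\tau_s\int_0^\infty H_{\min(d_a(\xi),M_s)}\,d\xi .
\end{equation}
As $\lambda_s(1_C)=\tau_sH_{\min(|C|,M_s)}$, this says that $\lambda_s(c)=\int_0^\infty\lambda_s(1_{C_\sigma})\,d\sigma$ for $c\in c_{00}$ and $C_\sigma=\{j:|c_j|>\sigma\}$: the norm $\lambda_s$ is additive on the level sets of a vector.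

A \emph{flat vector of scale $s$} is a vector $h_s^{-1}1_A$ with $|A|=M_s$; the symbol $z_s$ always denotes such a vector.

\begin{lemma}\label{lem:flat}
We have $\lambda_s(z_s)=1$, $|z_s|_\infty\le4^{-s}$, $\lambda_{s'}(z_s)\le4^{-\max(s,s')}$ for $s'\ne s$, and $\sum_{s'\ne s}\lambda_{s'}(z_s)\le2^{-s}$.
\end{lemma}

\begin{proof}
We have $\lambda_{s'}(z_s)=\tau_{s'}H_{\min(M_s,M_{s'})}/h_s$. This equals $1$ for $s'=s$; it equals $h_{s'}/h_s\le h_{s-1}/h_s\le4^{-s}$ for $s'<s$; and it equals $\tau_{s'}/\tau_s\le\tau_{s'}/\tau_{s'-1}=4^{-s'}$ for $s'>s$. The sum over $s'\ne s$ is at most $(s-1)4^{-s}+\frac134^{-s}\le s4^{-s}\le2^{-s}$.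
\end{proof}

For $\varphi,\alpha\in c_0$ let $\varphi\sqcup\alpha=(\varphi_1,\alpha_1,\varphi_2,\alpha_2,\dots)$, so that $d_{\varphi\sqcup\alpha}=d_\varphi+d_\alpha$. Part (a) of the next lemma bounds the cost of putting $q$ copies of $\alpha$, instead of one, next to $\varphi$.

\begin{lemma}\label{lem:leibniz}
Let $s\in\mathbb N$.
\begin{itemize}
\item[(a)] If $a,\varphi,\alpha\in c_0$, $q\ge1$ and $d_a\le d_\varphi+q\,d_\alpha$, then $\lambda_s(a)\le\lambda_s(\varphi\sqcup\alpha)+|\alpha|_\infty\lambda_s(1_q)$.
\item[(b)] \emph{(Leibniz rule)} For finite sequences, $\lambda_s(c\otimes\alpha)\le\lambda_s(c)\,|\alpha|_\infty+|c|_\infty\,\lambda_s(\alpha)$.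
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $0<\xi<|\alpha|_\infty$ the number $d=d_\varphi(\xi)+d_\alpha(\xi)$ is finite and at least $1$, and $d_a(\xi)\le qd$, so $H_{\min(d_a(\xi),M_s)}\le H_{\min(q,M_s)}+H_{\min(d,M_s)}$ by \eqref{eq:harmonic}. For $\xi\ge|\alpha|_\infty$ we have $d_a(\xi)\le d_\varphi(\xi)=d_{\varphi\sqcup\alpha}(\xi)$. Integrate, using \eqref{eq:layer}.

(b) For $C\ne\emptyset$ we have $d_{1_C\otimes\alpha}=|C|\,d_\alpha$, so (a) with $\varphi=0$ gives $\lambda_s(1_C\otimes\alpha)\le\lambda_s(\alpha)+|\alpha|_\infty\lambda_s(1_C)$. In general $|c|=\int_0^{|c|_\infty}1_{C_\sigma}\,d\sigma$, which is a finite sum. By subadditivity $\lambda_s(c\otimes\alpha)\le\int_0^{|c|_\infty}\big(\lambda_s(\alpha)+|\alpha|_\infty\lambda_s(1_{C_\sigma})\big)\,d\sigma=|c|_\infty\lambda_s(\alpha)+|\alpha|_\infty\lambda_s(c)$.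
\end{proof}

\section{Base norms}\label{sec:base}

Fix a partition $\mathbb N=P\sqcup Q$ into two infinite sets. The scales in $P$ are kept for the recursion \eqref{eq:recursion}; the base norms use only scales in $Q$. For $D\subset Q$ let
\[
\beta_D=\max\Big(|\cdot|_\infty,\ \sup_{s\in D}\lambda_s\Big).
\]
This is a symmetric norm, and it recognizes the set $D$: by Lemma~\ref{lem:flat}, $\beta_D(z_s)$ is $1$ for $s\in D$ and at most $4^{-s}$ for $s\notin D$.

\subsection{Detecting order}

Let $W(k)=\sqrt{H_k}$. Then $W(1)=1$ and $W$ increases to infinity. The ratio $W(k)/k$ is nonincreasing, since $H_k/k$ is an average of a decreasing sequence; it is at most $1$ and tends to $0$. By \eqref{eq:harmonic}, $H_k\le H_{r^2}\le2H_r$ for $r=\lceil\sqrt k\,\rceil$, so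
\begin{equation}\label{eq:W}
W(k)\le\sqrt2\,W(\kappa)\qquad\text{whenever }\kappa\ge\lceil\sqrt k\,\rceil .
\end{equation}
For a nonempty finite set $G\subset Q$ let
\[
B_G(b)=\sup\ \frac{W(k)}k\sum_{i=1}^k\lambda_{s_i}(b1_{I_i}),
\]
the supremum being over $1\le k\le|G|$, scales $s_1<\dots<s_k$ in $G$ and successive intervals $I_1,\dots,I_k$. Thus $B_G$ rewards vectors in which the scales of $G$ appear from left to right in increasing order. It is a monotone norm. It is invariant under a spreading $k\mapsto n_k$: preimages of successive intervals are successive intervals, and conversely, if $J_1,\dots,J_k$ are successive finite intervals, then the smallest intervals containing the sets $\{n_j:j\in J_i\}$ are successive and contain no other $n_j$. Taking $k=1$, and using $W(k)/k\le1$, we get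
\begin{equation}\label{eq:BG}
\max_{s\in G}\lambda_s\le B_G\le\sum_{s\in G}\lambda_s,\qquad B_G\le\big(\max_{s\in G}\tau_s\big)|\cdot|_1 .
\end{equation}
For $G=\{s_1<\dots<s_k\}$ let $b_G=(z_{s_1},\dots,z_{s_k})$ and $b_G'=(z_{s_k},\dots,z_{s_1})$ be the concatenations of flat vectors in increasing and in decreasing order of scale. One is a permutation of the other.

\begin{example}
Let $G=\{s_1<s_2\}$. Taking for $I_1,I_2$ the supports of the two flat pieces, $B_G(b_G)\ge\frac{W(2)}2(1+1)=\sqrt{3/2}>1.22$. In $b_G'=(z_{s_2},z_{s_1})$, an interval $I_1$ that meets the piece $z_{s_1}$ leaves no room to its right for $I_2$ to meet the piece $z_{s_2}$. So only one scale can be matched with its own piece, the mismatched pairs contribute at most $4^{-s_2}$ each, and $B_G(b'_G)\le1+2\cdot4^{-s_2}\le1.125$. With more scales the first value grows and the second does not.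
\end{example}

\begin{lemma}\label{lem:test}
Let $G\subset Q$ be finite and nonempty. Then $B_G(b_G)\ge W(|G|)$ and $B_G(b_G')\le2$, and $\sum_{s\notin G}\lambda_s(b)\le1$ for $b\in\{b_G,b'_G\}$.
\end{lemma}

\begin{proof}
Let $G=\{s_1<\dots<s_k\}$. With $I_i$ the support of the piece $z_{s_i}$ we get $B_G(b_G)\ge\frac{W(k)}k\sum_i\lambda_{s_i}(z_{s_i})=W(k)$. By Lemma~\ref{lem:flat},
\begin{equation}\label{eq:mismatch}
\sum_{i=1}^k\sum_{s\ne s_i}\lambda_s(z_{s_i})\le\sum_i2^{-s_i}\le1,
\end{equation}
which gives the last assertion. For $B_G(b_G')$, let $i_1<\dots<i_q$ and let $I_1,\dots,I_q$ be successive intervals. Then $\sum_p\lambda_{s_{i_p}}(b_G'1_{I_p})\le\sum_p\sum_i\lambda_{s_{i_p}}(z_{s_i}1_{I_p})$. The terms with $i\ne i_p$ add up to at most $1$ by \eqref{eq:mismatch}. The term with $i=i_p$ is at most $1$, and it vanishes unless $I_p$ meets the piece $z_{s_{i_p}}$. This cannot happen for two indices $p<p'$, because the piece $z_{s_{i_{p'}}}$ lies to the left of the piece $z_{s_{i_p}}$ while $I_p<I_{p'}$.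
\end{proof}

\subsection{The four properties}

To control repeated blocks we need base norms with $\beta(c\otimes\alpha)\le C\beta(c)\beta(\alpha)$. The norms $B_G$ put a price on this. In $1_k\otimes b_G'$, $k=|G|$, one can pick the piece $z_{s_i}$ from the $i$-th copy, so $B_G(1_k\otimes b_G')\ge W(k)$: repetition restores the order that reversal destroyed. If $\beta\ge B_G$ and $\beta(b'_G)\le2$, we are forced to have $\beta(1_k)\ge W(k)/(2C)$. We build this in by means of the symmetric norm
\[
\mu(b)=\sup_{k\ge1}\nu_k(b),\qquad\nu_k(b)=\frac{W(k)}k\sum_{i\le k}b_i^*,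
\]
for which $\mu(1_k)=W(k)$, by the monotonicity of $W(k)$ and of $W(k)/k$. On the other hand flat vectors of scales in $P$ must be nearly invisible to the base norms, and this limits the growth of $W$: we need $W(M_s)$ to be much smaller than $\tau_sH_{M_s}$. The choice $W=\sqrt H$ and the first condition in \eqref{eq:scales} give, for all $s\in\mathbb N$,
\begin{equation}\label{eq:muflat}
\mu(z_s)=\frac{W(M_s)}{h_s}=\frac1{\tau_s\sqrt{H_{M_s}}}\le4^{-s}.
\end{equation}
For $D\subset Q$ and a countable collection $\mathcal G$ of pairwise disjoint nonempty finite subsets of $Q$ let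
\[
\beta_{D,\mathcal G}=\max\Big(\beta_D,\ \mu,\ \sup_{G\in\mathcal G}B_G\Big),
\]
a $1$-subsymmetric norm.

\begin{proposition}\label{prop:base}
Every norm $\beta$ of the form $\beta_D$ or $\beta_{D,\mathcal G}$ has the following properties.
\begin{itemize}
\item[(A1)] $|\cdot|_\infty\le\beta\le|\cdot|_1$.
\item[(A2)] $\beta(c\otimes\alpha)\le11\,\beta(c)\beta(\alpha)$ for finite sequences $c,\alpha$.
\item[(A3)] If $\rho>0$ and $y_j\in c_{00}$ have successive supports, $\beta(y_j)\le\rho$ and $|y_j|_\infty\to0$, then there is an infinite set $N'$ of indices with $\beta(\sum c_jy_j)\le2\rho|c|_\infty$ for all $c\in c_{00}$ supported in $N'$.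
\item[(A4)] $\beta(z_s)\le2^{-s}$ for $s\in P$.
\end{itemize}
\end{proposition}

The proof of (A2) has to estimate sums of $k$ terms distributed among the slices of $c\otimes\alpha$. A slice that receives more than $\sqrt k$ terms is estimated through the norm of $\alpha$, at no loss because of \eqref{eq:W}. If the slices receive at most about $\sqrt k$ terms each, the terms are spread over many slices, and the following lemma estimates them through $\mu(c)$.

\begin{lemma}\label{lem:spread}
Let $k\ge1$, $r=\lceil\sqrt k\,\rceil$, $c\in c_{00}$, $c\ge0$, $0\le\kappa_j\le r$ and $\sum_j\kappa_j\le2k$. Then $\frac{W(k)}k\sum_j\kappa_jc_j\le6\mu(c)$.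
\end{lemma}

\begin{proof}
Let $\varrho=\lceil2k/r\rceil$. The numbers $\theta_j=\kappa_j/r$ lie in $[0,1]$ and have sum at most $\varrho$, so
\[
\sum_j\theta_jc_j\le\sum_j\max(c_j-c^*_\varrho,0)+\varrho\,c^*_\varrho=\sum_{i\le\varrho}c_i^*\le\max(\varrho/r,1)\sum_{i\le r}c^*_i\le\max(\varrho,r)\,\frac{\mu(c)}{W(r)},
\]
where the second inequality holds because averages of initial segments of $c^*$ decrease. Multiply by $r$ and note that $r\varrho\le2k+r\le3k$ and $r^2\le(\sqrt k+1)^2\le4k$. This gives $\sum\kappa_jc_j\le4k\mu(c)/W(r)$, and \eqref{eq:W} gives the bound $4\sqrt2\,\mu(c)\le6\mu(c)$.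
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:base}]
(A1) follows from \eqref{eq:twobounds}, \eqref{eq:BG} and $W(k)/k\le1$.

(A4) Let $s\in P$. Then $s\notin D$ and $s\notin G$ for $G\in\mathcal G$. Lemma~\ref{lem:flat}, \eqref{eq:muflat} and \eqref{eq:BG} give $|z_s|_\infty\le4^{-s}$, $\lambda_{s'}(z_s)\le4^{-s}$ for $s'\in D$, $\mu(z_s)\le4^{-s}$ and $B_G(z_s)\le2^{-s}$.

(A3) The norm $\beta$ is the supremum of $|\cdot|_\infty$ and of countably many \emph{components}, namely the $\lambda_s$, $s\in D$, and, if present, the $\nu_k$ and the $B_G$. List them as $\zeta_1,\zeta_2,\dots$, putting $\zeta_k=0$ once the list is exhausted. Each component satisfies $\zeta_k\le C_k|\cdot|_\infty$ for some $C_k$. For fixed $y\in c_{00}$ we have $\zeta_k(y)\to0$ as $k\to\infty$, because $\lambda_s(y)\le\tau_s|y|_1$, $\nu_k(y)\le\frac{W(k)}k|y|_1$, and $B_G(y)\le(\max_{s\in G}\tau_s)|y|_1$ with the sets $G$ disjoint. Let $k_1=1$. Given $k_t$, choose $j(t)>j(t-1)$ with $\zeta_k(y_{j(t)})\le2^{-t}\rho$ for $k\le k_t$, which is possible as $|y_j|_\infty\to0$,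 and then $k_{t+1}>k_t$ with $\zeta_k(y_{j(t)})\le2^{-t}\rho$ for $k>k_{t+1}$. For each $k$ at most one $t$ has $k_t<k\le k_{t+1}$, and for this $t$ we still have $\zeta_k(y_{j(t)})\le\rho$. Hence $\zeta_k(\sum_tc_{j(t)}y_{j(t)})\le(\rho+\sum_t2^{-t}\rho)|c|_\infty$. As the supports are disjoint, also $|\sum c_jy_j|_\infty\le\rho|c|_\infty$.

(A2) Let $c,\alpha\ge0$ and $b=c\otimes\alpha$. We have $|b|_\infty=|c|_\infty|\alpha|_\infty$, and $\lambda_s(b)\le2\beta(c)\beta(\alpha)$ for $s\in D$ by the Leibniz rule. This settles $\beta_D$. Let $\beta=\beta_{D,\mathcal G}$.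

\emph{The norm $\mu$.} Since $W(k)/k$ is nonincreasing, it suffices to bound $\frac{W(k)}k\sum_{x\in A}b_x$ for sets $A$ of exactly $k$ positions in the slices. Let $k_j$ be the number of points of $A$ in the $j$-th slice and $r=\lceil\sqrt k\,\rceil$. The points in the $j$-th slice contribute to $\sum_{x\in A}b_x$ at most $c_j\sum_{i\le k_j}\alpha_i^*$. For $k_j>r$ this is at most $|c|_\infty\frac{k_j}{W(k_j)}\mu(\alpha)$, so by \eqref{eq:W} and $\sum k_j=k$ these slices contribute at most $\sqrt2|c|_\infty\mu(\alpha)$ after multiplication by $W(k)/k$. For $k_j\le r$ it is at most $k_jc_j|\alpha|_\infty$, and these slices contribute at most $6\mu(c)|\alpha|_\infty$ by Lemma~\ref{lem:spread}. So $\mu(b)\le8\beta(c)\beta(\alpha)$.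

\emph{The norms $B_G$.} Let $k\le|G|$, $s_1<\dots<s_k$ in $G$, and let $I_1,\dots,I_k$ be successive intervals of positions. Let $J_i$ be the set of $j$ whose slice is contained in $I_i$; the $J_i$ are successive intervals. The rest of $I_i$ meets at most two slices, which we call \emph{partial for $i$}; if the $j$-th slice is partial for $i$, then $I_i$ cuts out of it an interval $I_{i,j}$ of coordinates of $\alpha$. By subadditivity and the Leibniz rule for $(c1_{J_i})\otimes\alpha$,
\[
\lambda_{s_i}(b1_{I_i})\le\lambda_{s_i}(c1_{J_i})|\alpha|_\infty+|c1_{J_i}|_\infty\lambda_{s_i}(\alpha)+\sum_{j\text{ partial for }i}c_j\,\lambda_{s_i}(\alpha1_{I_{i,j}}).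
\]
Multiply by $W(k)/k$ and sum over $i$. The first terms give at most $B_G(c)|\alpha|_\infty$. In the second terms $\lambda_{s_i}(\alpha)\le B_G(\alpha)$, and the numbers $|c1_{J_i}|_\infty$ are zero or values of $c$ at distinct places, so they give at most $\nu_k(c)B_G(\alpha)\le\mu(c)B_G(\alpha)$. For the third terms let $\kappa_j$ be the number of $i$ for which $j$ is partial, so that $\kappa_j\le|G|$ and $\sum_j\kappa_j\le2k$. For fixed $j$ the intervals $I_{i,j}$ are successive in increasing order of $i$, and so, by the definition of $B_G$,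
\[
\sum_{i:\ j\text{ partial for }i}\lambda_{s_i}(\alpha1_{I_{i,j}})\le\frac{\kappa_j}{W(\kappa_j)}B_G(\alpha)\le\kappa_jB_G(\alpha)\qquad(\kappa_j\ge1).
\]
With $r=\lceil\sqrt k\,\rceil$, the slices with $\kappa_j>r$ give at most $\sum_j\sqrt2\frac{\kappa_j}k|c|_\infty B_G(\alpha)\le2\sqrt2|c|_\infty B_G(\alpha)$ by the first bound and \eqref{eq:W}, and the slices with $\kappa_j\le r$ give at most $6\mu(c)B_G(\alpha)$ by the second bound and Lemma~\ref{lem:spread}. Altogether $B_G(b)\le(1+1+2\sqrt2+6)\beta(c)\beta(\alpha)\le11\beta(c)\beta(\alpha)$.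
\end{proof}

\subsection{The labels and their order}

An index range $1\le r\le m$ means $r\in\mathbb N$ if $m=\aleph_0$. Choose infinite sets $D^{(r)}\subset Q$, $1\le r\le m$, and collections $\mathcal G^{(r)}$, $1\le r\le n$, each consisting of subsets of $Q$ of cardinalities $1,2,3,\dots$, such that all sets $D^{(r)}$ and all members of all $\mathcal G^{(r)}$ are pairwise disjoint. Put $D_r=\bigcup_{r'\ge r}D^{(r')}$, with $D_1=\emptyset$ if $m=0$, and $\mathcal G_r=\bigcup_{r'\ge r}\mathcal G^{(r')}$. The set $L$ of \emph{labels} consists of \emph{symmetric labels} $\mathsf s_r$, $1\le r\le m$, and \emph{nonsymmetric labels} $\mathsf n_r$, $1\le r\le n$, with base norms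
\[
\beta_{\mathsf s_r}=\beta_{D_r},\qquad\beta_{\mathsf n_r}=\beta_{D_1,\mathcal G_r}.
\]
Order $L$ linearly by $\mathsf n_1>\mathsf n_2>\dots>\mathsf s_1>\mathsf s_2>\cdots$. Then
\begin{equation}\label{eq:order}
l\le l'\ \Rightarrow\ \beta_l\le\beta_{l'},\qquad\text{and every nonempty subset of }L\text{ has a maximum:}
\end{equation}
take the nonsymmetric label with least $r$ if the subset contains one, and the symmetric label with least $r$ otherwise. Apart from Lemma~\ref{lem:distinct} and one example, the rest of the paper uses nothing about the base norms but (A1)--(A4) and \eqref{eq:order}.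

\begin{remark}
The set $D^{(r)}$ serves only to separate $\mathsf s_r$ from $\mathsf s_{r'}$, $r'>r$, so for finite $m$ the last set $D^{(m)}$ may be taken empty. A reader interested in $m=n=1$ may thus keep in mind the two base norms $|\cdot|_\infty$ and $\max(|\cdot|_\infty,\mu,\sup_GB_G)$.
\end{remark}

\section{The spaces}\label{sec:spaces}

We want a space $X_i$ for each label, and inside $X_i$ a complemented block sequence equivalent to the basis of $X_l$. Flat vectors are the natural blocks, because in $x=\sum c_kz_{s_k}$ the measurement $\lambda_{s_k}(x)$ recovers $|c_k|$ up to a summable error. So we reserve scales for $l$ and require that $\|a\|_i$ dominate the $\|\cdot\|_l$-norm of the measurements of $a$ at these scales. Adding these requirements to the base norm gives \eqref{eq:recursion}, which we solve by unfolding it.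

Partition $P=\bigsqcup_{l\in L}P_l$ into infinite sets. For a function $F$ on $P$ let $F|_l$ be the sequence $(F(s))_{s\in P_l}$, indexed by $\mathbb N$ in increasing order of $s$. For $a\in c_0$ let $\Phi_la=(\lambda_s(a))|_l$. The map $\Phi_l$ is monotone ($\Phi_la\le\Phi_lb$ if $|a|\le|b|$), sublinear ($\Phi_l(a+b)\le\Phi_la+\Phi_lb$ and $\Phi_l(\xi a)=|\xi|\Phi_la$), unchanged by permutations and spreadings of $a$, and by \eqref{eq:twobounds}
\begin{equation}\label{eq:half}
\sum_{l\in L}|\Phi_la|_1\le\tfrac12|a|_1\qquad(a\in\ell_1).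
\end{equation}
A \emph{word} is a finite string $w=l_1\cdots l_d$ of labels; there are countably many, including the empty word $\emptyset$. For $a\in\ell_1$ let $\Phi_\emptyset a=|a|$ and $\Phi_wa=\Phi_{l_d}\cdots\Phi_{l_1}a$. Then $\Phi_{vv'}=\Phi_{v'}\Phi_v$, and $\Phi_w$ is monotone and sublinear on $\ell_1$. Let $\operatorname{end}(w)$ be the last letter of $w\ne\emptyset$, and define for $a\in\ell_1$ and $i\in L$
\[
S(a)=\sum_{w\ne\emptyset}\beta_{\operatorname{end}(w)}(\Phi_wa),\qquad\|a\|_i=\beta_i(a)+S(a).
\]
When $i$ is fixed we put $\operatorname{end}(\emptyset)=i$ and $\beta_w=\beta_{\operatorname{end}(w)}$, so that $\|a\|_i=\sum_w\beta_w(\Phi_wa)$.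

\begin{lemma}\label{lem:norm}
Let $i\in L$ and $a\in\ell_1$.
\begin{itemize}
\item[(a)] $|a|_\infty\le\|a\|_i\le2|a|_1$, and $\|\cdot\|_i$ is a monotone norm on $\ell_1$, $1$-subsymmetric on $c_{00}$, and symmetric if $i$ is a symmetric label. If $l\le l'$, then $\|\cdot\|_l\le\|\cdot\|_{l'}$.
\item[(b)] For every word $v$, $\sum_{v'}\beta_{vv'}(\Phi_{v'}a)=\|a\|_{\operatorname{end}(v)}$ and $\|\Phi_va\|_{\operatorname{end}(v)}\le\|a\|_i$.
\item[(c)] $S(a)=\sum_{l\in L}\|\Phi_la\|_l\le2\sum_{s\in P}\lambda_s(a)$.
\item[(d)] $\|1_p\|_i\to\infty$ as $p\to\infty$.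
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:half} the words of length $d$ satisfy $\sum|\Phi_wa|_1\le2^{-d}|a|_1$, and (A1) gives both bounds. Each term $\beta_w(\Phi_w\,\cdot)$ is monotone, subadditive and homogeneous. The terms with $w\ne\emptyset$ do not change under permutations and spreadings, so $\|\cdot\|_i$ inherits the invariance of $\beta_i$. The last claim is \eqref{eq:order}.

(b) The term $v'=\emptyset$ is $\beta_{\operatorname{end}(v)}(a)$, and $\operatorname{end}(vv')=\operatorname{end}(v')$ for $v'\ne\emptyset$; this is the identity. Applied to $\Phi_va$ it shows that $\|\Phi_va\|_{\operatorname{end}(v)}$ is the part of the sum $\|a\|_i$ over the words with prefix $v$.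

(c) Group the nonempty words by their first letter and use the last remark; then use (a).

(d) For $s\in P_l$, (b) and (a) give $\|1_{M_s}\|_i\ge|\Phi_l1_{M_s}|_\infty\ge\lambda_s(1_{M_s})=h_s\ge4^s$. Use monotonicity.
\end{proof}

Part (c) is the recursion \eqref{eq:recursion}. Let $X_i$ be the completion of $(c_{00},\|\cdot\|_i)$ and $e^i=(e^i_k)_k$ its unit vector basis. It is a $1$-unconditional subsymmetric basis, symmetric if $i$ is a symmetric label.

\begin{lemma}\label{lem:embed}
Let $i,l\in L$, $P_l=\{s_1<s_2<\cdots\}$, and let $z_{s_k}$ be flat vectors with successive supports $A_k$. Then $\|c\|_l\le\|\sum c_kz_{s_k}\|_i\le4\|c\|_l$ for $c\in c_{00}$, and the closed span of $(z_{s_k})$ is complemented in $X_i$. Consequently all spaces $X_i$, $i\in L$, are isomorphic.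
\end{lemma}

\begin{proof}
Let $x=\sum c_kz_{s_k}$. The $k$-th coordinate of $\Phi_lx$ is $\lambda_{s_k}(x)\ge|c_k|$, so $\|x\|_i\ge\|\Phi_lx\|_l\ge\|c\|_l$. For the upper bound, (A4) gives $\beta_i(x)\le\sum|c_k|2^{-s_k}\le|c|_\infty$. Put $g(s)=|c|_\infty\sum_{k:s_k\ne s}\lambda_s(z_{s_k})$, so $\sum_{s\in P}g(s)\le|c|_\infty\sum_k2^{-s_k}\le|c|_\infty$ by Lemma~\ref{lem:flat}. Then $\Phi_lx\le|c|+g|_l$ and $\Phi_{l'}x\le g|_{l'}$ for $l'\ne l$. By Lemma~\ref{lem:norm}(c),(a), $S(x)\le\|c\|_l+2|c|_\infty$, and $\|x\|_i\le\|c\|_l+3|c|_\infty\le4\|c\|_l$.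

For $a\in c_{00}$ let $f_k(a)=(h_{s_k}/M_{s_k})\sum_{j\in A_k}a_j$. Then $f_k(z_{s_{k'}})=\delta_{kk'}$. Chebyshev's sum inequality states that $\sum_{j\le M}p_jq_j\ge\frac1M(\sum p_j)(\sum q_j)$ for two decreasing lists of length $M$. Applied to the rearrangement of $a1_{A_k}$ and to $(1/j)$, it gives $\lambda_{s_k}(a1_{A_k})\ge\tau_{s_k}H_{M_{s_k}}|a1_{A_k}|_1/M_{s_k}\ge|f_k(a)|$. So $(|f_k(a)|)_k\le\Phi_la$ and
\[
\Big\|\sum f_k(a)z_{s_k}\Big\|_i\le4\|(f_k(a))_k\|_l\le4\|\Phi_la\|_l\le4\|a\|_i .
\]
Thus $a\mapsto\sum f_k(a)z_{s_k}$ extends to a bounded projection onto the span, and $X_i\cong X_l\oplus V$ for some space $V$.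

Splitting the basis into even and odd vectors gives $X_l\cong X_l\oplus X_l$, by unconditionality and subsymmetry. Pe{\l}czy\'nski's decomposition method now applies: $X_i\cong X_l\oplus V\cong X_l\oplus X_l\oplus V\cong X_l\oplus X_i$, and with the roles exchanged $X_l\cong X_i\oplus X_l$.
\end{proof}

Let $X$ denote the common space; each $e^l$ corresponds to a subsymmetric basis of $X$.

\begin{lemma}\label{lem:distinct}
If $i$ is a nonsymmetric label, then $e^i$ is not symmetric. The bases $e^l$, $l\in L$, are pairwise nonequivalent.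
\end{lemma}

\begin{proof}
Let $G$ be a member of some $\mathcal G^{(r)}$ and $b\in\{b_G,b'_G\}$. Then $|b|_\infty\le1$, and $\mu(b)\le\sum_{s\in G}4^{-s}\le1$ by \eqref{eq:muflat}. The sets $P$, $D_1$ and all members $G'\ne G$ of $\mathcal G_1$ are disjoint from $G$, so the last assertion of Lemma~\ref{lem:test} gives $S(b)\le2$ by Lemma~\ref{lem:norm}(c), $\lambda_s(b)\le1$ for $s\in D_1$, and $B_{G'}(b)\le1$ by \eqref{eq:BG}. Only $B_G$ can be large on $b$. By Lemma~\ref{lem:test}, for $G\in\mathcal G^{(r)}$ and $r'>r$,
\[
\|b_G\|_{\mathsf n_r}\ge W(|G|),\qquad\|b'_G\|_{\mathsf n_r}\le2+2,\qquad\|b_G\|_{\mathsf n_{r'}}\le1+2 .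
\]
Place the vectors $b_G$, $G\in\mathcal G^{(r)}$, on successive intervals, and let $\pi$ be a permutation of $\mathbb N$ that preserves these intervals and turns each $b_G$ into $b'_G$. If $e^{\mathsf n_r}$ were symmetric, it would be equivalent to its permutation by $\pi$ with some constant $C$, and $W(|G|)\le4C$ for all $G\in\mathcal G^{(r)}$. This is false, since $|G|$ is unbounded and $W\to\infty$. For the same reason the first and third estimates show that $e^{\mathsf n_r}$ and $e^{\mathsf n_{r'}}$ are not equivalent. A symmetric basis is not equivalent to a nonsymmetric one. Finally, let $r<r'\le m$ and $s\in D^{(r)}$. Then $\|z_s\|_{\mathsf s_r}\ge\lambda_s(z_s)=1$, whereas $s\notin D_{r'}\cup P$ gives $\|z_s\|_{\mathsf s_{r'}}\le4^{-s}+2\cdot2^{-s}$ by Lemmas~\ref{lem:flat} and~\ref{lem:norm}(c). Let $s\to\infty$ in $D^{(r)}$.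
\end{proof}

\section{Block sequences}\label{sec:blocks}

\begin{proposition}\label{prop:blocks}
Let $i\in L$. Every normalized block basis of $e^i$ has a subsequence equivalent to the unit vector basis of $\ell_1$ or $c_0$, or to $e^l$ for some $l\in L$.
\end{proposition}

\subsection{Model cases}

Three kinds of blocks can be treated by hand, and they show all the mechanisms of the proof except the one producing $\ell_1$.

\begin{example}[Repeated peaks]\label{ex:peaks}
Apply the Leibniz rule at every scale of $P_l$: $\Phi_l(c\otimes\alpha)\le|\alpha|_\infty\Phi_lc+|c|_\infty\Phi_l\alpha$. One step down the tree the tensor product has split into a sum, and Lemma~\ref{lem:norm}(c) gives $S(c\otimes\alpha)\le|\alpha|_\infty S(c)+|c|_\infty S(\alpha)$. With (A2) and (A1),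
\[
\|c\otimes\alpha\|_i\le11\beta_i(c)\beta_i(\alpha)+\beta_i(\alpha)S(c)+\beta_i(c)S(\alpha)\le11\|c\|_i\|\alpha\|_i .
\]
Now let $\alpha$ be an infinite sequence with $\alpha_1\ne0$ and $\|\alpha1_p\|_i\le1$ for all $p$, and let $u_j$ be successive copies of longer and longer initial segments of $\alpha$. Then $|\alpha_1|\,\|c\|_i\le\|\sum c_ju_j\|_i\le11\|c\|_i$, because $\sum c_ju_j$ arises from $c\otimes(\alpha_1,\dots,\alpha_p)$ by deleting entries if $p$ is large. So $(u_j)$ is equivalent to $e^i$, however long the blocks are.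
\end{example}

\begin{example}[Peaks one level down]\label{ex:down}
The flat vectors of Lemma~\ref{lem:embed} have coordinates tending to $0$ and are overlooked by $\beta_i$, but $\Phi_lz_{s_k}$ has a peak of height $1$ at the $k$-th place, and the sequence is equivalent to $e^l$. Now add blocks of two kinds: let $P_l=\{s_k\}$, $P_{l'}=\{s'_k\}$, $l\ne l'$, and $u_k=z_{s_k}+z_{s'_k}$ with all supports successive. By Lemma~\ref{lem:embed} and monotonicity, $\max(\|c\|_l,\|c\|_{l'})\le\|\sum c_ku_k\|_i\le4\|c\|_l+4\|c\|_{l'}$. This is equivalent to one of the given norms because $\|\cdot\|_l$ and $\|\cdot\|_{l'}$ are comparable. In general we shall meet an infinite average of norms $\|c\|_l$, and the second half of \eqref{eq:order} will single out the one that dominates.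
\end{example}

\begin{example}[No peaks]\label{ex:nopeaks}
Let $i=\mathsf s_r$, let $s_1<s_2<\cdots$ be in $D_r$, and $x=\sum c_kz_{s_k}$ with successive supports. Then $\|x\|_i\ge\lambda_{s_k}(x)\ge|c_k|$. By Lemma~\ref{lem:flat}, $\lambda_s(x)\le(1+\sum_k4^{-s_k})|c|_\infty\le2|c|_\infty$ for all $s$ and $S(x)\le2\sum_k2^{-s_k}|c|_\infty\le2|c|_\infty$. The base norm sees these blocks, each at its own scale, and they are equivalent to the basis of $c_0$. Property (A3) is the general form of this behavior.
\end{example}

\subsection{One step down the tree}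

Let $(u_j)$ be a normalized block basis and $w$ a word. For $w\ne\emptyset$ the sequences $U_j=\Phi_wu_j$ are no longer disjointly supported. After passing to a subsequence they converge pointwise to a \emph{stationary part} $\varphi$, and what matters besides is a \emph{moving part} $\psi_j$, carried by an interval that escapes to infinity. We shall dominate $\Phi_w(\sum c_ju_j)$ by $\varphi+\sum c_j\psi_j$ plus harmless terms, in which $\varphi$ occurs \emph{once}, not once for every $j$. The next lemma reproduces this form one level down. The moving parts are split into peaks, which look like a fixed profile $\alpha$ and are treated as in Example~\ref{ex:peaks}, and remainders with small coordinates, which are visible only within a window of scales; the windows are the intervals that carry the moving parts at the next level.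

\begin{lemma}\label{lem:step}
Let $l\in L$, $\varepsilon>0$, and let $N\subset\mathbb N$ be infinite. For $j\in N$ let $U_j\in\ell_1$, $U_j\ge0$, $\|U_j\|_l\le1$, let $I_j$ be successive finite intervals, and put $\psi_j=U_j1_{I_j}$. Suppose that, as $j\to\infty$ in $N$, $U_j\to\varphi$ pointwise, $\beta_l(U_j)\to b$, and $\lambda_s(U_j)\to\varphi'(s)$ for every $s\in P$. Then $\varphi\in c_0$ and $\beta_l(\varphi)\le b$. There are an infinite set $N'\subset N$, a number $a\in[0,b]$, successive finite intervals $\Omega_j$, $j\in N'$, and $E\colon P\to[0,\infty)$ with $\sum_sE(s)\le\varepsilon$, such that $|\psi_j|_\infty\to a$ along $N'$ and, for every $c\in c_{00}$ with $0\le c\le1$ supported in $N'$: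
\begin{itemize}
\item[(i)] $\lambda_s\big(\varphi+\sum_jc_j\psi_j\big)\le\varphi'(s)+\sum_jc_j\lambda_s(U_j)1_{\Omega_j}(s)+a\lambda_s(c)+E(s)$ for all $s\in P$;
\item[(ii)] $\beta_l\big(\sum_jc_j\psi_j\big)\le2b+3\varepsilon+11\,b\,\beta_l(c)$, and the last term may be omitted if $a=0$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The stationary part.} For each $p$, $\|\varphi1_p\|_l=\lim_j\|U_j1_p\|_l\le1$. If infinitely many coordinates of $\varphi$ were at least $\delta>0$, then $\delta\|1_q\|_l\le1$ for all $q$, contrary to Lemma~\ref{lem:norm}(d). So $\varphi\in c_0$, and $\beta_l(\varphi)\le b$ by \eqref{eq:fatou}.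

\emph{The profile and its order.} Let $\psi^*_{j,1}\ge\psi^*_{j,2}\ge\cdots$ be the decreasing rearrangement of $\psi_j$, and let $\pi_j$ be a bijection of $\{1,\dots,|I_j|\}$ onto $I_j$ such that $\psi_j$ has the value $\psi^*_{j,i}$ at $\pi_j(i)$. Pass to an infinite subset of $N$ along which $\psi^*_{j,i}\to\alpha_i$ for all $i$. Since $\psi^*_{j,p}\|1_p\|_l\le\|U_j\|_l\le1$, we get $\alpha_p\|1_p\|_l\le1$, so $\alpha=(\alpha_i)\in c_0$. Put $a=\alpha_1=\lim|\psi_j|_\infty$; then $a\le b$ by (A1). Let $p_0=\#\{i:\alpha_i>0\}\in\{0,1,\dots,\infty\}$. For each finite $i\le p_0$, $\pi_j(i)$ is defined for large $j$, and $\pi_j(i)\to\infty$ because the $I_j$ are successive. Since $\beta_l$ may depend on order, we also stabilize the arrangement of the peaks: along a diagonal subsequence, for all finite $i,i'\le p_0$ the truth value of $\pi_j(i)<\pi_j(i')$ is eventually constant. This defines a linear order $\prec$ on these indices, since any three of them are eventually placed as $\prec$ prescribes.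

\emph{Peaks and remainders.} Let $\eta_t=2^{-t}\varepsilon/4$ and $k_t=\min(t,p_0)$. Choose $j(1)<j(2)<\cdots$ in the subsequence such that for $j=j(t)$ we have $k_t\le|I_j|$, the positions $\pi_j(1),\dots,\pi_j(k_t)$ are arranged according to $\prec$, and
\begin{equation}\label{eq:peaks}
\sum_{i\le k_t}|\psi^*_{j,i}-\alpha_i|\le\eta_t,\qquad\sum_{i\le k_t}\varphi_{\pi_j(i)}\le\eta_t;
\end{equation}
the last is possible because $\varphi\in c_0$ and $\pi_j(i)\to\infty$. For $j=j(t)$ put $k(j)=k_t$, $R_j=\{\pi_j(i):i\le k(j)\}$, $x_j=\psi_j1_{R_j}$ and $y_j=\psi_j-x_j$, and let $\bar x_j$ have the value $\alpha_i$ at $\pi_j(i)$ for $i\le k(j)$ and $0$ elsewhere. If $a=0$, then $x_j=\bar x_j=0$. Moreover $|y_j|_\infty=\psi^*_{j,k(j)+1}\to0$: if $p_0<\infty$ this is eventually $\psi^*_{j,p_0+1}\to\alpha_{p_0+1}=0$, and if $p_0=\infty$ it is at most $\psi^*_{j(t),t}\le\alpha_t+\eta_t$.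

\emph{Windows.} Put $\omega_1=0$. Given $\omega_t$, use the second bound in \eqref{eq:twobounds} to choose the next index $j'(t)$ among the $j(\cdot)$ with $\sum_{s\le\omega_t}\lambda_s(y_{j'(t)})\le\eta_t$, and then the first bound to choose $\omega_{t+1}>\omega_t$ with $\sum_{s>\omega_{t+1}}\lambda_s(y_{j'(t)})\le\eta_t$. Let $\Omega_{j'(t)}=(\omega_t,\omega_{t+1}]$. Since $\beta_l(y_j)\le\beta_l(U_j)\to b$, we can discard finitely many indices to have $\beta_l(y_j)\le b+\varepsilon$, and (A3) with $\rho=b+\varepsilon$ yields the final set $N'$. Sums over $j$ below run over $N'$.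

\emph{Proof of (i).} For the remainders let $E''(s)=\sum_j\lambda_s(y_j)1_{\mathbb N\setminus\Omega_j}(s)$. Then $\sum_sE''(s)\le2\sum_t\eta_t=\varepsilon/2$ and, as $y_j\le U_j$,
\begin{equation}\label{eq:rem}
\lambda_s\Big(\sum c_jy_j\Big)\le\sum c_j\lambda_s(y_j)\le\sum c_j\lambda_s(U_j)1_{\Omega_j}(s)+E''(s).
\end{equation}
For the peaks let $\varphi^\circ$ be $\varphi$ with the coordinates in $\bigcup_jR_j$ set to $0$, and $g=(\varphi-\varphi^\circ)+\sum_j|x_j-\bar x_j|$. By \eqref{eq:peaks}, $|g|_1\le\varepsilon/2$, so $E'(s)=\tau_s|g|_1$ satisfies $\lambda_s(g)\le E'(s)$ and $\sum_sE'(s)\le\varepsilon/4$. Let $C\subset N'$ be finite. Then $\varphi+\sum_{j\in C}x_j\le\varphi^\circ+\sum_{j\in C}\bar x_j+g$. The vectors $\varphi^\circ$ and $\bar x_j$ are disjointly supported, so the distribution function of $\varphi^\circ+\sum_{j\in C}\bar x_j$ is at most $d_\varphi+|C|d_\alpha$. By Lemma~\ref{lem:leibniz}(a), or by monotonicity if $C=\emptyset$,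
\[
\lambda_s\Big(\varphi+\sum_{j\in C}x_j\Big)\le\lambda_s(\varphi\sqcup\alpha)+a\lambda_s(1_C)+E'(s).
\]
The point is now that a single $U_j$ already contains $\varphi$ and one copy of $\alpha$ side by side. Fix $p$ and a finite $p'\le p_0$. For large $j$ the positions $\pi_j(i)$, $i\le p'$, exceed $p$, and the values of $U_j$ on $\{1,\dots,p\}$ and at these positions tend to those of $\varphi$ and to $\alpha_1,\dots,\alpha_{p'}$. Hence $\lambda_s(\varphi1_p\sqcup\alpha1_{p'})\le\lim_j\lambda_s(U_j)=\varphi'(s)$, and taking suprema, $\lambda_s(\varphi\sqcup\alpha)\le\varphi'(s)$. Finally, as $0\le c\le1$, we have $\varphi+\sum c_jx_j=\int_0^1\big(\varphi+\sum_{j\in C_\sigma}x_j\big)d\sigma$ with $C_\sigma=\{j:c_j>\sigma\}$, a finite convex combination. Since $\lambda_s$ is additive on level sets,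
\[
\lambda_s\Big(\varphi+\sum c_jx_j\Big)\le\varphi'(s)+a\lambda_s(c)+E'(s).
\]
Together with \eqref{eq:rem} this is (i), with $E=E'+E''$.

\emph{Proof of (ii).} By the choice of $N'$, $\beta_l(\sum c_jy_j)\le2(b+\varepsilon)$, which suffices if $a=0$. Let $a>0$ and $c\ne0$. By (A1) and \eqref{eq:peaks}, $\beta_l(\sum c_j|x_j-\bar x_j|)\le\varepsilon$. Let $p$ be the largest $k(j)$ with $c_j\ne0$, and let $\alpha^\prec$ be the list $\alpha_1,\dots,\alpha_p$ arranged in the order $\prec$. For $c_j\ne0$, the list of nonzero entries of $\bar x_j$ is obtained from $\alpha^\prec$ by deleting entries, and the sets $R_j\subset I_j$ are successive. So the list of nonzero entries of $\sum c_j\bar x_j$ is obtained by deletion from $\tilde c\otimes\alpha^\prec$, where $\tilde c$ lists the nonzero $c_j$ in order, and (A2) gives $\beta_l(\sum c_j\bar x_j)\le11\beta_l(c)\beta_l(\alpha^\prec)$. For large $j$ the vector $\sum_{i\le p}\psi^*_{j,i}e_{\pi_j(i)}\le U_j$ is a spreading of the list $(\psi^*_{j,i})_{i\le p}$ arranged in the order $\prec$, which tends to $\alpha^\prec$.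 Hence $\beta_l(\alpha^\prec)\le\lim_j\beta_l(U_j)=b$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:blocks}}

Let $(u_j)$ be a normalized block basis of $e^i$. The norm depends only on the moduli of coordinates, so we may assume $u_j\ge0$ and consider only coefficients $c_j\ge0$. We have $\sum_w\beta_w(\Phi_wu_j)=1$ for each $j$: every block distributes unit mass over the tree of words. All coordinates of $\Phi_wu_j$ lie in $[0,1]$ by (A1), and there are countably many words. So after passing to a subsequence and relabeling, for every word $w$,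
\[
\Phi_wu_j\to\varphi_w\ \text{ pointwise},\qquad\beta_w(\Phi_wu_j)\to b_w,
\]
and $\sum_wb_w\le1$. Note that $\varphi_\emptyset=0$.

\medskip\noindent\textbf{Case 1: mass escapes,} $\gamma:=1-\sum_wb_w>0$. For a finite set $F$ of words, $\sum_{w\notin F}\beta_w(\Phi_wu_j)\to1-\sum_{w\in F}b_w\ge\gamma$. So we can choose inductively $j_1<j_2<\cdots$ and pairwise disjoint finite sets $F_t$ of words with $\sum_{w\in F_t}\beta_w(\Phi_wu_{j_t})\ge\gamma/2$. By monotonicity,
\[
\Big\|\sum_tc_tu_{j_t}\Big\|_i\ge\sum_t\sum_{w\in F_t}\beta_w\big(\Phi_w(c_tu_{j_t})\big)\ge\frac\gamma2\sum_tc_t,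
\]
and $(u_{j_t})$ is equivalent to the basis of $\ell_1$.

\medskip\noindent\textbf{Case 2: no mass escapes,} $\sum_wb_w=1$. Enumerate the words as $w_1=\emptyset,w_2,\dots$ so that every word comes after its proper prefixes; for instance, number the labels by positive integers and list the words by increasing sum of letters. Fix $\varepsilon_w>0$ with $\sum_w\varepsilon_w\le1$.

\emph{Step 1: processing the words.} We construct infinite sets $\mathbb N=N_0\supset N_1\supset N_2\supset\cdots$, writing $N_w=N_r$ for $w=w_r$, and successive finite intervals $I^w_j$, defined for all $j$ if $w=\emptyset$ and for $j\in N_v$ if $w=vl$ with $l\in L$. We put $\psi^w_j=(\Phi_wu_j)1_{I_j^w}$. Let $I_j^\emptyset$ be the smallest interval containing the support of $u_j$, so $\psi_j^\emptyset=u_j$. When $w=w_r$ is reached, $I^w_j$ is defined for $j\in N_{r-1}$, because prefixes come first. Apply Lemma~\ref{lem:step} with the label $\operatorname{end}(w)$, $\varepsilon=\varepsilon_w$, $N=N_{r-1}$, $U_j=\Phi_wu_j$ and $I_j=I_j^w$. The hypotheses hold: $\|U_j\|_{\operatorname{end}(w)}\le1$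 by Lemma~\ref{lem:norm}(b), and for $s\in P_l$ the number $\lambda_s(U_j)$ is a coordinate of $\Phi_{wl}u_j$, so that its limit exists and $\varphi'|_l=\varphi_{wl}$. We obtain $N_r=N'$, $a_w\le b_w$, $\Omega^w_j$ and $E_w$. For $l\in L$ and $j\in N_w$ let $I^{wl}_j$ be the set of positions, in the increasing enumeration of $P_l$, of the elements of $P_l\cap\Omega^w_j$; these are successive finite intervals, and $\psi_j^{wl}=\big(\lambda_s(U_j)1_{\Omega^w_j}(s)\big)|_l$. Conclusion (i) therefore reads
\begin{equation}\label{eq:onestep}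
\Phi_l\Big(\varphi_w+\sum c_j\psi^w_j\Big)\le\varphi_{wl}+\sum c_j\psi_j^{wl}+a_w\Phi_lc+E_w|_l
\end{equation}
for $l\in L$ and $c\in c_{00}$ with $0\le c\le1$ supported in $N_w$.

\emph{Step 2: the subsequence.} A given index belongs, in general, to only finitely many of the sets $N_r$, so each block of a diagonal subsequence is prepared for finitely many words only. The hypothesis of Case~2 makes its mass on the other words summably small. Choose $q_1\le q_2\le\cdots$ tending to infinity with $\sum_{r>q_t}b_{w_r}<2^{-t-1}$. For fixed $t$,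
\[
\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}u_j)=1-\sum_{r\le q_t}\beta_{w_r}(\Phi_{w_r}u_j)\longrightarrow1-\sum_{r\le q_t}b_{w_r}=\sum_{r>q_t}b_{w_r}.
\]
So there are $j_1<j_2<\cdots$ with $j_t\in N_{q_t}$ and $\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}u_{j_t})<2^{-t}$. Let $J=\{j_1,j_2,\dots\}$ and, for $w=w_r$, $J_w=\{j_t:q_t\ge r\}$. Then $J\setminus J_w$ is finite, $J_w\subset N_w$, $J_w\subset J_v$ for prefixes $v$ of $w$, and
\begin{equation}\label{eq:tail}
\sum_w\sum_{j\in J\setminus J_w}\beta_w(\Phi_wu_j)=\sum_t\sum_{r>q_t}\beta_{w_r}(\Phi_{w_r}u_{j_t})\le1 .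
\end{equation}

\emph{Step 3: the upper estimate.} Fix $c\in c_{00}$ supported in $J$ with $c\ge0$ and $|c|_\infty=1$. For a nonempty word $vl$, $l\in L$, let $\Gamma_{vl}=a_v\Phi_lc+E_v|_l\in\ell_1$ be the extra term created by \eqref{eq:onestep} on passing from $v$ to $vl$. We claim that for every word $w$ and every $c'$ with $0\le c'\le c$ supported in $J_w$,
\begin{equation}\label{eq:dominate}
\Phi_w\Big(\sum c'_ju_j\Big)\le\varphi_w+\sum c'_j\psi_j^w+\sum_{w=w'w'',\ w'\ne\emptyset}\Phi_{w''}\Gamma_{w'} .
\end{equation}
For $w=\emptyset$ both sides equal $\sum c'_ju_j$. Suppose that the claim holds for $v$, let $w=vl$, and let $c'$ be supported in $J_w\subset J_v\subset N_v$. Apply $\Phi_l$ to \eqref{eq:dominate} for $v$; both sides lie in $c_0$. By monotonicity, sublinearity, \eqref{eq:onestep} and $\Phi_lc'\le\Phi_lc$,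
\[
\Phi_w\Big(\sum c'_ju_j\Big)\le\varphi_{vl}+\sum c'_j\psi_j^{vl}+\Gamma_{vl}+\sum_{v=w'v'',\ w'\ne\emptyset}\Phi_{v''l}\Gamma_{w'} .
\]
The decompositions $w=w'w''$ with $w'\ne\emptyset$ are the one with $w''=\emptyset$ and those with $w''=v''l$, $v=w'v''$. This proves the claim.

By sublinearity and \eqref{eq:tail}, $\|\sum c_ju_j\|_i\le1+\sum_w\beta_w\big(\Phi_w(\sum_{j\in J_w}c_ju_j)\big)$. Apply $\beta_w$ to \eqref{eq:dominate} with $c'=c1_{J_w}$ and sum over $w$. The stationary parts contribute $\sum_w\beta_w(\varphi_w)\le\sum_wb_w=1$. By Lemma~\ref{lem:step}(ii) the moving parts contribute at most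
\[
\sum_w(2b_w+3\varepsilon_w)+11\sum_{w:\,a_w>0}b_w\beta_w(c)\le5+11\sum_{w:\,a_w>0}b_w\beta_w(c).
\]
For the extra terms, each $\Gamma_{w'}$ is carried along all continuations $w''$, and the self-similarity of the norm sums them exactly: by Lemma~\ref{lem:norm}(b),(c),(a),
\[
\sum_{w'\ne\emptyset}\sum_{w''}\beta_{w'w''}(\Phi_{w''}\Gamma_{w'})=\sum_{v,l}\|\Gamma_{vl}\|_l\le\sum_va_vS(c)+2\sum_v\sum_{s\in P}E_v(s)\le\sum_{v:\,a_v>0}b_vS(c)+2 .
\]
Since $\beta_w(c)+S(c)=\|c\|_{\operatorname{end}(w)}$, we obtain, by homogeneity for all $c\ge0$ in $c_{00}$ supported in $J$,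
\begin{equation}\label{eq:upper}
\Big\|\sum c_ju_j\Big\|_i\le9|c|_\infty+11\sum_{w:\,a_w>0}b_w\|c\|_{\operatorname{end}(w)} .
\end{equation}

\emph{Step 4: identifying the sequence.} If $a_w=0$ for all $w$, then \eqref{eq:upper} and $\|\sum c_ju_j\|_i\ge\max c_j\|u_j\|_i=|c|_\infty$ show that $(u_j)_{j\in J}$ is equivalent to the basis of $c_0$. Otherwise \eqref{eq:order} provides $l^*=\max\{\operatorname{end}(w):a_w>0\}$, and \eqref{eq:upper} with Lemma~\ref{lem:norm}(a) and $\sum b_w=1$ gives $\|\sum c_ju_j\|_i\le20\|c\|_{l^*}$. The matching lower bound comes from a word at which the maximum is attained. Choose $w$ with $a_w>0$ and $\operatorname{end}(w)=l^*$. Since $|\psi_j^w|_\infty\to a_w$ along $N_w$, there is a set $J'\subset J_w$ with $J\setminus J'$ finite such that for $j\in J'$ the vector $\psi_j^w$ has a coordinate at least $a_w/2$ at some place $n_j\in I_j^w$. The places $n_j$ increase with $j$. For $c$ supported in $J'$, monotonicity gives $\Phi_w(\sum c_ju_j)\ge c_{j'}\Phi_wu_{j'}\ge\frac{a_w}2c_{j'}e_{n_{j'}}$ for each $j'\in J'$, hence $\Phi_w(\sum c_ju_j)\ge\frac{a_w}2\sum c_je_{n_j}$.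 By Lemma~\ref{lem:norm}(b) and invariance under spreadings, $\|\sum c_ju_j\|_i\ge\frac{a_w}2\|c\|_{l^*}$. So $(u_j)_{j\in J'}$ is equivalent to $e^{l^*}$. \qed

\section{Proof of Theorem~\ref{thm:main}}

Let $(m,n)\ne(1,0)$, fix $i\in L$ and identify $X$ with $X_i$. Let $(x_k)$ be a subsymmetric basic sequence in $X$. If it is not weakly null, it is equivalent to the basis of $\ell_1$ by Lemma~\ref{lem:standard}(b). If it is weakly null, Lemma~\ref{lem:standard}(c) and Proposition~\ref{prop:blocks} show that it is equivalent to the basis of $\ell_1$ or $c_0$ or to some $e^l$. This is the last assertion of the theorem, once the bases are counted. Suppose now that $(x_k)$ is a basis of $X$; we exclude the first two alternatives.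

Suppose that $(x_k)$ is equivalent to the basis of $c_0$, so $X\cong c_0$. Then $e^i$ is not equivalent to the basis of $\ell_1$, since $c_0^*$ is separable and $\ell_1^*$ is not. By Lemma~\ref{lem:standard}(b),(c), $e^i$ is equivalent to a normalized block basis $(u_j)$ of the unit vector basis of $c_0$, for which $|\sum c_ju_j|_\infty=|c|_\infty$. Then $\|1_p\|_i$ is bounded, contrary to Lemma~\ref{lem:norm}(d).

Suppose that $(x_k)$ is equivalent to the basis of $\ell_1$, so $X\cong\ell_1$. By the Schur property no seminormalized sequence in $X$ is weakly null, so by Lemma~\ref{lem:standard}(a),(b) every $e^l$ is equivalent to the basis of $\ell_1$; all $e^l$ are then symmetric and mutually equivalent. Here we use $(m,n)\ne(1,0)$: either there is a nonsymmetric label or there are two labels, and both contradict Lemma~\ref{lem:distinct}.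

Hence every subsymmetric basis of $X$ is equivalent to some $e^l$, $l\in L$. By Lemmas~\ref{lem:embed} and~\ref{lem:distinct} the $e^l$ are $m+n$ pairwise nonequivalent subsymmetric bases of $X$, those with the $m$ symmetric labels are symmetric, and those with the $n$ nonsymmetric labels are not. \qed

\begin{thebibliography}{1}

\bibitem{AADK}
Fernando Albiac, Jose L. Ansorena, Stephen J. Dilworth and Denka Kutzarova,
\emph{A dichotomy for subsymmetric basic sequences with applications to Garling spaces},
arXiv:1910.02414 (2019).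

\end{thebibliography}
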